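\title{Bounded approximate units in Fourier algebras of C$^*$-dynamical systems need not be positive definite}

\begin{abstract}
By Leptin's theorem, the Fourier algebra of a discrete group has a bounded approximate unit exactly when the group is amenable, and then the unit can be taken to consist of finitely supported positive definite functions. We show that the second statement fails for the Fourier algebra $A(\Sigma)$ of a C$^*$-dynamical system $\Sigma$. For every integer $L\ge 3$ we construct an action of $\mathbb{Z}^2\rtimes\mathbb{F}_2$ on a separable unital C$^*$-algebra of bounded $M_2$-valued functions whose Fourier algebra has a finitely supported bounded approximate unit with asymptotic bound $\sqrt{L/(L-2)}$, but no bounded approximate unit of positive definite multipliers. As a complement we prove that, for every system, a positive definite bounded approximate unit exists exactly when the bound of a bounded approximate unit can be pushed down to $1$.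
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a discrete group $G$, the matrix coefficients $g\mapsto\langle x,v(g)y\rangle$ of unitary representations form the Fourier--Stieltjes algebra $B(G)$, and the closure of its finitely supported elements is the Fourier algebra $A(G)$. Leptin's theorem states that $G$ is amenable if and only if $A(G)$ has a bounded approximate unit, and that in this case the unit can be chosen to consist of positive definite functions with finite support. Both algebras have analogs for an action of $G$ on a C$^*$-algebra. This paper is about whether a bounded approximate unit can still be made positive definite in that setting.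

\subsection{The algebras $B(\Sigma)$ and $A(\Sigma)$}

A \emph{system} is a triple $\Sigma=(A,G,\alpha)$, where $A\ne0$ is a unital C$^*$-algebra, $G$ is a discrete group with neutral element $e$, and $\alpha\colon G\to\operatorname{Aut}(A)$ is an action. A \emph{multiplier} of $\Sigma$ is a map $T\colon G\times A\to A$ such that each $T(g,\cdot)$ is linear. Multipliers are multiplied by composition, separately for each $g$: $(ST)(g,a)=S(g,T(g,a))$. The \emph{support} of $T$ is $\{g\in G: T(g,\cdot)\ne0\}$.

Unitary representations are replaced by representations on Hilbert modules. Recall that a right Hilbert $A$-module is a right $A$-module $X$ with a map $\langle\cdot,\cdot\rangle\colon X\times X\to A$ that is linear in the second variable and satisfies $\langle x,ya\rangle=\langle x,y\rangle a$, $\langle x,y\rangle^*=\langle y,x\rangle$ and $\langle x,x\rangle\ge0$ with equality only for $x=0$, such that $X$ is complete in the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$. One has $\|\langle x,y\rangle\|\le\|x\|\,\|y\|$ and $\|xa\|\le\|x\|\,\|a\|$. A map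 $T\colon X\to X$ is \emph{adjointable} if there is a map $T^*$ with $\langle Tx,y\rangle=\langle x,T^*y\rangle$ for all $x,y$; such maps are automatically $A$-linear and bounded, and they form a unital C$^*$-algebra $\mathcal{L}_A(X)$.

An \emph{equivariant representation} $(\rho,v)$ of $\Sigma$ on $X$ consists of a unital $*$-homomorphism $\rho\colon A\to\mathcal{L}_A(X)$ and a homomorphism $v$ from $G$ into the group of invertible $\mathbb{C}$-linear maps of $X$ such that
\begin{equation}\label{eq:equiv}
v(g)(xa)=(v(g)x)\alpha_g(a),\qquad \langle v(g)x,v(g)y\rangle=\alpha_g(\langle x,y\rangle),\qquad \rho(\alpha_g(a))=v(g)\rho(a)v(g)^{-1}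
\end{equation}
for all $g\in G$, $a\in A$ and $x,y\in X$. The maps $v(g)$ are isometric, but in general they are not $A$-linear. Two vectors $x,y\in X$ define the \emph{coefficient multiplier}
\[
T_{\rho,v,x,y}(g,a)=\langle x,\rho(a)v(g)y\rangle ,
\]
which we abbreviate to $T_{x,y}$ when the representation is understood. The multipliers of the form $T_{\rho,v,x,x}$ are called \emph{positive definite}.

The \emph{Fourier--Stieltjes algebra} $B(\Sigma)$ of B\'edos--Conti \cite{BC} and Buss--Kwa\'sniewski--McKee--Skalski is the set of all coefficient multipliers of all equivariant representations; equivalently, it is the linear span of the positive definite multipliers. It is a Banach algebra under the product above and the norm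
\[
\|T\|=\inf\{\|x\|\,\|y\| : T=T_{\rho,v,x,y}\}.
\]
Its unit is $\mathbf{1}(g,a)=a$. This is the coefficient $T_{1,1}$ of the \emph{trivial representation} on $X=A$, with $\langle x,y\rangle=x^*y$, $\rho(a)x=ax$ and $v=\alpha$; so $\mathbf{1}$ is positive definite and $\|\mathbf{1}\|\le1$. The \emph{Fourier algebra} $A(\Sigma)$ is the closure in $B(\Sigma)$ of the set of finitely supported elements of $B(\Sigma)$. A \emph{bounded approximate unit} of $A(\Sigma)$ is a net $(u_i)$ in $A(\Sigma)$ with $\sup_i\|u_i\|<\infty$ such that $\|u_iT-T\|\to0$ and $\|Tu_i-T\|\to0$ for every $T\in A(\Sigma)$.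

For $A=\mathbb{C}$ the module $X$ is a Hilbert space, $\rho(a)$ is multiplication by the scalar $a$, $v$ is a unitary representation and $T_{x,y}(g,a)=\langle x,v(g)y\rangle a$. One recovers $B(G)$, $A(G)$ and the positive definite functions on $G$.

\subsection{The question}

The following problem comes from \cite{Rav}. Suppose that $A(\Sigma)$ has a bounded approximate unit.
\begin{itemize}
\item[(a)] Must $A(\Sigma)$ have a bounded approximate unit consisting of positive definite multipliers?
\item[(b)] Must $A(\Sigma)$ have a bounded approximate unit consisting of positive definite multipliers with finite support?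
\end{itemize}
Finite support alone costs nothing: by density, a bounded approximate unit of $A(\Sigma)$ can be assumed to consist of finitely supported elements of $B(\Sigma)$. The density argument gives no control on positivity, which is why (a) and (b) are separate questions. Positivity is what links approximate units to amenability: if $A(\Sigma)$ has a bounded approximate unit of finitely supported positive definite multipliers, then $\Sigma$ is amenable in the sense of \cite[Definition 4.4]{BC}. An affirmative answer to (b) would therefore give the analog of one implication in Leptin's theorem.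

The simplest cases suggest that the answer is yes. It is yes for $A=\mathbb{C}$ by Leptin's theorem, and for amenable $G$ and arbitrary $A$ by Example~\ref{ex:amenable} below. Moreover, an element $u=T_{x,y}$ of an approximate unit has $\langle x,y\rangle=u(e,1)$ close to $1$; if also $\|x\|=\|y\|$ is close to $1$, then $x$ is close to $y$ and $u$ is close to the positive definite multiplier $T_{y,y}$. So the real issue is whether the bound of an approximate unit can always be improved to $1$, as it can for groups. It cannot.

\begin{theorem}\label{thm:main}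
For every integer $L\ge3$ there is a system $\Sigma_L=(A,G,\alpha)$, with $G=\mathbb{Z}^2\rtimes\mathbb{F}_2$ and with $A$ separable and contained in $\ell^\infty(S,M_2)$ for a countable set $S$, such that:
\begin{enumerate}
\item[(1)] $A(\Sigma_L)$ has a bounded approximate unit $(u_i)$ of finitely supported elements with $\limsup_i\|u_i\|\le\sqrt{L/(L-2)}$;
\item[(2)] there are a five-element set $F\subset G$ and $\varepsilon>0$ such that no positive definite $u\in A(\Sigma_L)$, finitely supported or not, satisfies $\sup_{\|a\|\le1}\|u(g,a)-a\|\le\varepsilon$ for all $g\in F$. In particular, $A(\Sigma_L)$ has no bounded approximate unit consisting of positive definite multipliers.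
\end{enumerate}
Hence the answers to {\rm(a)} and {\rm(b)} are both negative.
\end{theorem}

The second result is not needed for (a) and (b). It shows that the bound is the only obstruction in (a).

\begin{theorem}\label{thm:one}
For every system $\Sigma$ the following are equivalent:
\begin{enumerate}
\item[(i)] for every $C>1$, $A(\Sigma)$ has a bounded approximate unit bounded by $C$;
\item[(ii)] $A(\Sigma)$ has a bounded approximate unit consisting of positive definite multipliers.
\end{enumerate}
The unit in {\rm(ii)} can be chosen contractive.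
\end{theorem}

When $A(\Sigma)$ has a bounded approximate unit, let $\beta(\Sigma)$ be the infimum of $\sup_i\|u_i\|$ over all such units $(u_i)$.

\begin{corollary}\label{cor:beta}
One has $\beta(\Sigma)\ge1$, with equality if and only if $A(\Sigma)$ has a positive definite bounded approximate unit, and $1<\beta(\Sigma_L)\le\sqrt{L/(L-2)}$. Thus $\beta$ takes values arbitrarily close to, but different from, $1$, and ``for every $C>1$'' in Theorem~\ref{thm:one} cannot be replaced by any single $C>1$.
\end{corollary}

We do not settle whether condition (ii) of Theorem~\ref{thm:one} always yields a positive definite bounded approximate unit with finite supports.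

Section~\ref{sec:basic} reduces approximate units to a condition at each group element. Section~\ref{sec:M2} shows the mechanism behind Theorem~\ref{thm:main} on $2\times2$ matrices. The system $\Sigma_L$ is defined in Section~\ref{sec:system}, and parts (1) and (2) of Theorem~\ref{thm:main} are proved in Sections~\ref{sec:bau} and~\ref{sec:obstruction}. Section~\ref{sec:one} proves Theorem~\ref{thm:one} and Corollary~\ref{cor:beta} and, apart from the statement about $\Sigma_L$, depends only on Section~\ref{sec:basic}.

\section{Approximate units, one group element at a time}\label{sec:basic}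

We need one way of making new equivariant representations. Let $(\rho,v)$ be an equivariant representation on $X$ and let $Z$ be a set with an action of $G$. The module $\ell^2(Z,X)$ consists of the functions $\zeta\colon Z\to X$ for which $\sum_z\langle\zeta(z),\zeta(z)\rangle$ converges in norm, with $\langle\zeta,\zeta'\rangle=\sum_z\langle\zeta(z),\zeta'(z)\rangle$. The formulas
\begin{equation}\label{eq:amplify}
(\tilde\rho(a)\zeta)(z)=\rho(a)\zeta(z),\qquad(\tilde v(g)\zeta)(z)=v(g)\zeta(g^{-1}z)
\end{equation}
define an equivariant representation on $\ell^2(Z,X)$, because the identities \eqref{eq:equiv} hold at each point $z$ and $z\mapsto g^{-1}z$ only permutes the terms of the inner product. For the trivial representation on $X=A$ the coefficients of $\ell^2(Z,A)$ are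
\begin{equation}\label{eq:regcoef}
T_{x,y}(g,a)=\sum_{z\in Z}x(z)^*\,a\,\alpha_g\big(y(g^{-1}z)\big).
\end{equation}
On the Hilbert space $\ell^2(Z)$ we write $\lambda_g$ for the translation $\lambda_g\delta_z=\delta_{gz}$. For $g\in G$ let $\mathbf{1}_g(h,a)=\delta_{g,h}\,a$, the restriction of $\mathbf{1}$ to the point $g$.

\begin{lemma}\label{lem:basic}
Let $\Sigma$ be a system.
\begin{enumerate}
\item[(a)] $\|T(g,a)\|\le\|T\|\,\|a\|$ for $T\in B(\Sigma)$. If $T\in A(\Sigma)$, then $g\mapsto\|T(g,\cdot)\|$ is in $c_0(G)$.
\item[(b)] Let $(\rho,v)$ be an equivariant representation on $X$, let $\xi,\eta\in X$ and $g\in G$. Then $R(h,a)=\delta_{g,h}\langle\xi,\rho(a)\eta\rangle$ is in $A(\Sigma)$ and $\|R\|\le\|\xi\|\,\|\eta\|$. In particular $\mathbf{1}_g\in A(\Sigma)$.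
\item[(c)] $A(\Sigma)$ is a closed two-sided ideal of $B(\Sigma)$.
\item[(d)] A bounded net $(u_i)$ in $A(\Sigma)$ is a bounded approximate unit if and only if $\|(u_i-\mathbf{1})\mathbf{1}_g\|\to0$ for each $g\in G$. In this case $\sup_{\|a\|\le1}\|u_i(g,a)-a\|\to0$ for each $g\in G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $T=T_{x,y}$, then $\|T(g,a)\|\le\|x\|\,\|a\|\,\|v(g)y\|=\|x\|\,\|y\|\,\|a\|$; take the infimum. Consequently, for $T\in A(\Sigma)$ the function $g\mapsto\|T(g,\cdot)\|$ is a uniform limit of finitely supported functions.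

(b) In $\ell^2(G,X)$ let $\zeta_1$ be the function with value $\xi$ at $g$ and $\zeta_2$ the function with value $v(g)^{-1}\eta$ at $e$, both vanishing elsewhere. Then $\tilde v(h)\zeta_2$ is concentrated at $h$, with value $v(h)v(g)^{-1}\eta$, so $\langle\zeta_1,\tilde\rho(a)\tilde v(h)\zeta_2\rangle=R(h,a)$. Since $\|\zeta_2\|=\|\eta\|$ and $R$ is supported in $\{g\}$, the claim follows. The trivial representation with $\xi=\eta=1$ gives $\mathbf{1}_g$.

(c) The supports of $ST$ and $TS$ are contained in the support of $T$, so the finitely supported elements form an ideal, and multiplication in $B(\Sigma)$ is continuous.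

(d) The multiplier $\mathbf{1}_g$ commutes with every multiplier $T$, as both products equal $\delta_{g,h}T(h,a)$ at $(h,a)$. Suppose $\|(u_i-\mathbf{1})\mathbf{1}_g\|\to0$ for each $g$. If $T\in B(\Sigma)$ has finite support $K$, then $T=\sum_{g\in K}\mathbf{1}_gT$, so
\[
u_iT-T=\sum_{g\in K}(u_i-\mathbf{1})\mathbf{1}_g\,T\to0,\qquad Tu_i-T=\sum_{g\in K}T\,(u_i-\mathbf{1})\mathbf{1}_g\to0 .
\]
Since such $T$ are dense in $A(\Sigma)$ and $(u_i)$ is bounded, the same holds for all $T\in A(\Sigma)$. The converse is the definition applied to $T=\mathbf{1}_g$, and the last statement follows from (a) because $((u_i-\mathbf{1})\mathbf{1}_g)(g,a)=u_i(g,a)-a$.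
\end{proof}

The convergence $u_i(g,a)\to a$ in (d) is \emph{uniform} on the unit ball of $A$. For $A=\mathbb{C}$ this is invisible; for the algebra constructed below it is what makes positive definite approximate units impossible.

\begin{example}\label{ex:amenable}
Let $G$ be amenable and let $(\Phi_i)$ be a F\o lner net: the $\Phi_i\subset G$ are finite and nonempty, and $|g\Phi_i\cap\Phi_i|/|\Phi_i|\to1$ for each $g$. Let $x_i\in\ell^2(G,A)$ take the value $|\Phi_i|^{-1/2}1$ on $\Phi_i$ and $0$ elsewhere. By \eqref{eq:regcoef}, $u_i=T_{x_i,x_i}$ is given by $u_i(g,a)=\varphi_i(g)a$ with $\varphi_i(g)=|g\Phi_i\cap\Phi_i|/|\Phi_i|$. It is positive definite, finitely supported and contractive, and $(u_i-\mathbf{1})\mathbf{1}_g=(\varphi_i(g)-1)\mathbf{1}_g\to0$. So a counterexample to (a) or (b) needs a nonamenable group, and its approximate unit must come from the action.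
\end{example}

\section{The mechanism: $2\times2$ matrices}\label{sec:M2}

Consider the condition $u(e,\cdot)\approx\mathrm{id}$ for $A=M_2$ and for vectors with diagonal entries. Let $x_1,x_2,y_1,y_2\in\ell^2(Z)$ and define $x,y\in\ell^2(Z,M_2)$ by $x(z)=\operatorname{diag}(x_1(z),x_2(z))$ and $y(z)=\operatorname{diag}(y_1(z),y_2(z))$. Then $\langle x,x\rangle=\operatorname{diag}(\|x_1\|^2,\|x_2\|^2)$, so $\|x\|=\max_k\|x_k\|$, and
\begin{equation}\label{eq:schur}
\Big(\sum_z x(z)^*\,a\,y(z)\Big)_{kl}=\langle x_k,y_l\rangle\,a_{kl}\qquad(k,l\in\{1,2\}).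
\end{equation}
The map $a\mapsto\langle x,ay\rangle$ is thus entrywise multiplication by the matrix $[\langle x_k,y_l\rangle]$, and it is the identity exactly when all four numbers $\langle x_k,y_l\rangle$ equal $1$.

\emph{The positive definite case is rigid.} Let $x=y$ and suppose that the map \eqref{eq:schur} is within $\varepsilon$ of the identity. Testing on matrix units gives $|\langle y_k,y_l\rangle-1|\le\varepsilon$, so
\[
\|y_1-y_2\|^2=\langle y_1,y_1\rangle+\langle y_2,y_2\rangle-\langle y_1,y_2\rangle-\langle y_2,y_1\rangle\le4\varepsilon .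
\]

\emph{The general case is flexible.} Let $B_1,B_2\subset Z$ have $L$ points each, $L-1$ of them in common. Put $y_k=L^{-1/2}1_{B_k}$ and $x_1=x_2=\frac{\sqrt L}{L-1}1_{B_1\cap B_2}$. Then $\langle x_k,y_l\rangle=1$ for all $k,l$, so \eqref{eq:schur} is \emph{exactly} the identity, although $\|y_1-y_2\|^2=2/L$. The price is $\|x\|\,\|y\|=\sqrt{L/(L-1)}>1$.

Now chain $L$ copies of $M_2$ along a path with vertices $q_0,\dots,q_L$, so that the $j$-th copy compares $y_{q_{j-1}}$ with $y_{q_j}$. In the positive definite case $\|y_{q_0}-y_{q_L}\|\le2L\sqrt\varepsilon$, which is small once $\varepsilon$ is small compared to $L^{-2}$. In the general case one point of the set can be exchanged at each step, and after $L$ steps $y_{q_L}$ can be orthogonal to $y_{q_0}$. A vertex inside the path belongs to two copies of $M_2$, so $x_q$ has to be supported on an intersection of three sets; this turns $L-1$ into $L-2$.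

The system $\Sigma_L$ places such a chain along every edge of the Cayley tree of the free group $\Gamma=\mathbb{F}_2$. A vector $y$ with diagonal entries becomes a family $(y_q)$ of vectors in $\ell^2(Z)$ indexed by the vertices of the subdivided tree, where $Z$ is a free $\Gamma$-set. As we shall see, $y$ is almost invariant when $y_q\approx\lambda_sy_{s^{-1}q}$ for the generators $s$; in particular $y_s\approx\lambda_sy_e$. If $T_{y,y}$ were close to $\mathbf{1}$, rigidity would give $y_s\approx y_e$ as well, hence $\lambda_sy_e\approx y_e$: almost invariant vectors in $\ell^2$ of a free $\Gamma$-set, which a nonamenable group does not have. For $T_{x,y}$ there is no such conflict, because $y_q$ may slide from $y_e$ to $\lambda_sy_e$ along the chain.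

This heuristic covers only coefficients of $\ell^2(Z,A)$ with diagonal entries, whereas Theorem~\ref{thm:main}(2) concerns arbitrary equivariant representations, in which there is no set $Z$ to look at. All we know about $u\in A(\Sigma)$ is the decay in Lemma~\ref{lem:basic}(a). This is the reason for passing from $\Gamma$ to $\mathbb{Z}^2\rtimes\Gamma$ with $\mathbb{Z}^2$ acting trivially on $A$. In every equivariant representation the subgroup $\mathbb{Z}^2$ then acts by genuine unitaries, their spectral measures on the torus $\mathbb{T}^2$ take over the role of the vectors $y_q$, and the decay says that these measures have no atom at $0$. Since $\mathbb{Z}^2$ is amenable, the enlargement does not disturb the approximate unit.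

\section{The system $\Sigma_L$}\label{sec:system}

Fix $L\ge3$ and write $[L]=\{1,\dots,L\}$.

\subsection*{The group} Let $\Gamma=\mathbb{F}_2$ be free on $s_1,s_2$, and let $\theta\colon\Gamma\to SL_2(\mathbb{Z})$ be the homomorphism with
\[
\theta(s_1)=P_1=\begin{pmatrix}1&3\\0&1\end{pmatrix},\qquad\theta(s_2)=P_2=\begin{pmatrix}1&0\\3&1\end{pmatrix}=P_1^T .
\]
Let $G=\mathbb{Z}^2\rtimes_\theta\Gamma$, with product $(n,\gamma)(n',\gamma')=(n+\theta(\gamma)n',\gamma\gamma')$. We identify $n\in\mathbb{Z}^2$ with $(n,e)$ and $\gamma\in\Gamma$ with $(0,\gamma)$. Then $(n,\gamma)=n\gamma$ and $\gamma n\gamma^{-1}=\theta(\gamma)n$. The group $G$ acts on the tree and on the algebra below through the quotient map $G\to\Gamma$.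

\subsection*{The tree} The Cayley tree of $\Gamma$ has an edge from $\gamma$ to $\gamma s$ for each $\gamma\in\Gamma$ and $s\in\{s_1,s_2\}$. Let $\mathcal{T}$ be the tree obtained by subdividing each edge into $L$ edges. Its vertex set is
\[
V=\Gamma\sqcup\big(\Gamma\times\{s_1,s_2\}\times\{1,\dots,L-1\}\big),
\]
and we put $(\gamma,s,0)=\gamma$ and $(\gamma,s,L)=\gamma s$. The edge set $\mathcal{E}$ consists of the symbols $c=[\gamma,s,j]$ with $\gamma\in\Gamma$, $s\in\{s_1,s_2\}$, $j\in[L]$, and $c$ has the endpoints $c_1=(\gamma,s,j-1)$ and $c_2=(\gamma,s,j)$. Every vertex has at most four neighbors. The group $\Gamma$ acts on $V$ and $\mathcal{E}$ by left multiplication in the first entry, and $(\gamma c)_k=\gamma c_k$. Let $d$ be the graph distance in $\mathcal{T}$ and $|q|=d(e,q)$.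

\subsection*{The algebra} Let $D_0$ be the set of functions $f\colon V\to\mathbb{C}$ with $f(c_1)=f(c_2)$ for all but finitely many edges $c$. It is a $\Gamma$-invariant unital $*$-algebra. Removing $k$ edges from $\mathcal{T}$ leaves $k+1$ components, so each $f\in D_0$ is a finite linear combination of indicator functions of such components, of which there are countably many. Hence the closure $D$ of $D_0$ in $\ell^\infty(V)$ is a separable $\Gamma$-invariant unital C$^*$-subalgebra.

Let $S=\mathcal{E}\times\mathbb{N}$. Define a unital $*$-homomorphism $\iota\colon D\to\ell^\infty(S,M_2)$ by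
\[
\iota(f)_{(c,m)}=\operatorname{diag}\big(f(c_1),f(c_2)\big);
\]
it is injective, hence isometric, because every vertex is an endpoint of an edge. Put
\[
A=\iota(D)+J,\qquad J=c_0(S,M_2).
\]
The sum of a C$^*$-subalgebra and a closed ideal of a C$^*$-algebra is a C$^*$-subalgebra, so $A$ is a unital C$^*$-algebra, and it is separable because $D$ and $J$ are. Let $\alpha_\gamma(a)_{(c,m)}=a_{(\gamma^{-1}c,m)}$. Then $\alpha_\gamma(J)=J$ and $\alpha_\gamma(\iota(f))=\iota(f\circ\gamma^{-1})$, so $\alpha$ is an action of $\Gamma$ on $A$. Set $\alpha_{(n,\gamma)}=\alpha_\gamma$ and $\Sigma_L=(A,G,\alpha)$.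

Since $\iota(f)_{(c,m)}$ does not depend on $m$, we have $\iota(D)\cap J=0$, so $A/J\cong D$. Each vertex $q$ therefore defines a character $\chi_q$ of $A$ by $\chi_q(\iota(f)+b)=f(q)$ for $f\in D$, $b\in J$, and
\begin{equation}\label{eq:chars}
\lim_{m\to\infty}a_{(c,m)}=\operatorname{diag}\big(\chi_{c_1}(a),\chi_{c_2}(a)\big),\qquad\chi_q\circ\alpha_\gamma=\chi_{\gamma^{-1}q}\qquad(a\in A).
\end{equation}
The ideal $J$ supplies the off-diagonal matrix units that compare the two endpoints of an edge. The index $m$ links the edges into chains. With one copy of $M_2$ per edge, the ideal would allow the value at an edge to be changed at will, independently of the neighboring edges; with infinitely many copies, all edges at a vertex $q$ read the same number $\chi_q(a)$ in the limit \eqref{eq:chars}.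

\begin{remark}\label{rem:center}
The center of $A$ is $\mathbb{C}1+c_0(S)$. Indeed, a central element $a$ commutes with $J$, so each $a_{(c,m)}$ is a scalar; by \eqref{eq:chars}, $\chi_{c_1}(a)=\chi_{c_2}(a)$ for every edge, and $q\mapsto\chi_q(a)$ is constant because $\mathcal{T}$ is connected. Thus $A/J\cong D$ sees the whole tree, while the image of the center in $A/J$ consists of the constants. Section~\ref{sec:bau} uses the first fact, and Section~\ref{sec:obstruction} a quantitative form of the second.
\end{remark}

\section{A bounded approximate unit for $\Sigma_L$}\label{sec:bau}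

\subsection{From families of sets to multipliers}

As in Section~\ref{sec:M2}, all vectors will be normalized indicator functions, and the construction reduces to a combinatorial one.

\begin{lemma}\label{lem:sets}
Let $Z$ be a set with a free action of $G$, let $Z_0\subset Z$ be finite, and let $(Y_q)_{q\in V}$ be subsets of $Z_0$ of the same cardinality $M$ such that $Y_{c_1}=Y_{c_2}$ for all but finitely many edges $c$. Put $I_p=\bigcap_{d(p,q)\le1}Y_q$ and suppose that $|I_p|\ge M/C^2$ for all $p\in V$, where $M,C\ge1$. Then there is a finitely supported $u\in B(\Sigma_L)$ with $\|u\|\le C$ and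
\[
\|(u-\mathbf{1})\mathbf{1}_g\|^2\le C^2\sup_{q\in V}\frac{|gY_{g^{-1}q}\,\triangle\,Y_q|}{M}\qquad(g\in G).
\]
\end{lemma}

\begin{proof}
In $\ell^2(Z)$ put $y_q=M^{-1/2}1_{Y_q}$ and $x_p=\sqrt M\,|I_p|^{-1}1_{I_p}$. Then $\|y_q\|=1$, $\|x_p\|^2=M/|I_p|\le C^2$, and
\begin{equation}\label{eq:pairing}
\langle x_p,y_q\rangle=|I_p\cap Y_q|/|I_p|=1\qquad\text{whenever }d(p,q)\le1 .
\end{equation}
Call an edge $c$ bad if $Y_{c_1}\ne Y_{c_2}$. If no edge at $c_1$ or $c_2$ is bad, then $I_{c_1}=Y_{c_1}=Y_{c_2}=I_{c_2}$. There are finitely many bad edges and $\mathcal{T}$ is locally finite, so $I_{c_1}=I_{c_2}$ for all but finitely many $c$. Hence for each $z$ the functions $p\mapsto x_p(z)$ and $q\mapsto y_q(z)$ lie in $D_0$, and we can define $x,y\in\ell^2(Z,A)$, supported in $Z_0$, by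
\[
x(z)=\iota\big(p\mapsto x_p(z)\big),\qquad y(z)=\iota\big(q\mapsto y_q(z)\big).
\]
Let $u=T_{x,y}$ as in \eqref{eq:regcoef}. If $u(g,\cdot)\ne0$, then $gZ_0\cap Z_0\ne\emptyset$; since the action is free, each pair $z,z'\in Z_0$ admits at most one $g$ with $gz'=z$, so $u$ has finite support.

If $\zeta\in\ell^2(Z,A)$ is finitely supported with $\zeta(z)=\iota(q\mapsto\zeta_q(z))$, then $\langle\zeta,\zeta\rangle=\iota(q\mapsto\|\zeta_q\|^2)$, so $\|\zeta\|=\sup_q\|\zeta_q\|$. This gives $\|x\|\le C$, $\|y\|=1$ and $\|u\|\le C$. Moreover,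
\[
(\tilde v(g)y)(z)=\alpha_g\big(y(g^{-1}z)\big)=\iota\big(q\mapsto y_{g^{-1}q}(g^{-1}z)\big)=\iota\big(q\mapsto(\lambda_gy_{g^{-1}q})(z)\big),
\]
and $\lambda_gy_{g^{-1}q}=M^{-1/2}1_{gY_{g^{-1}q}}$, so $\|\tilde v(g)y-y\|^2=\sup_q|gY_{g^{-1}q}\triangle Y_q|/M$.

By \eqref{eq:schur}, the $(k,l)$ entry of $u(e,a)_{(c,m)}$ is $\langle x_{c_k},y_{c_l}\rangle(a_{(c,m)})_{kl}$, which is $(a_{(c,m)})_{kl}$ by \eqref{eq:pairing} since $d(c_k,c_l)\le1$. So $\langle x,\tilde\rho(a)y\rangle=a$ exactly, and
\[
u(g,a)-a=\big\langle x,\tilde\rho(a)(\tilde v(g)y-y)\big\rangle .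
\]
Lemma~\ref{lem:basic}(b) now gives $\|(u-\mathbf{1})\mathbf{1}_g\|\le\|x\|\,\|\tilde v(g)y-y\|$.
\end{proof}

We thus need families $(Y_q)$ with three properties: \emph{confinement} to a finite set, with $Y_q$ eventually constant along edges; large \emph{overlap} at neighboring vertices; and \emph{almost equivariance}, $gY_{g^{-1}q}\approx Y_q$. We first treat $\Gamma$, in two steps, and then pass to $G$.

\subsection{Sliding sets}

The first family has overlap and exact equivariance, but no confinement. Let $\Gamma$ act on $\Gamma\times[L]$ by left multiplication in the first entry. For $q=(\gamma,s,j)$ with $0\le j\le L$ put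
\[
B_q=\{(\gamma,k): j+1\le k\le L\}\cup\{(\gamma s,k): L-j+1\le k\le L\}.
\]
For $j=0$ this is $\{\gamma\}\times[L]$ and for $j=L$ it is $\{\gamma s\}\times[L]$, so the definition is consistent and $B_\gamma=\{\gamma\}\times[L]$ for $\gamma\in\Gamma$. For $L=3$, writing $k$ for $(\gamma,k)$ and $k'$ for $(\gamma s,k)$, the sets along the path from $\gamma$ to $\gamma s$ are
\[
\{1,2,3\},\qquad\{2,3,3'\},\qquad\{3,2',3'\},\qquad\{1',2',3'\}.
\]
The first three have the point $3$ in common, the last three the point $3'$. Points over $\gamma$ are given up from the bottom, and points over $\gamma s$ are acquired from the top; this makes all paths that meet at a vertex of $\Gamma$ disagree about the same point.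

\begin{lemma}\label{lem:B}
For all $p,q\in V$ and $\gamma\in\Gamma$ we have $|B_q|=L$, $\gamma B_q=B_{\gamma q}$, and the set $B_p^\circ=\bigcap_{d(p,q)\le1}B_q$ has at least $L-2$ points.
\end{lemma}

\begin{proof}
We have $|B_q|=(L-j)+j=L$, and equivariance holds because $\Gamma$ acts only on first entries. Let $p=(\gamma,s,j)$ with $1\le j\le L-1$. Its neighbors are $(\gamma,s,j\pm1)$, and the three sets $B$ contain the $L-j-1$ points $(\gamma,k)$ with $k\ge j+2$ and the $j-1$ points $(\gamma s,k)$ with $k\ge L-j+2$; this makes $L-2$ points. Let $p=\gamma\in\Gamma$. Its neighbors are $(\gamma,s,1)$ and $(\gamma s^{-1},s,L-1)$ with $s\in\{s_1,s_2\}$. The set $B_{(\gamma,s,1)}$ contains $(\gamma,k)$ for $k\ge2$, and $B_{(\gamma s^{-1},s,L-1)}$ contains $(\gamma,k)$ for $k\ge L-(L-1)+1=2$. So $|B^\circ_\gamma|\ge L-1$.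
\end{proof}

\subsection{Confinement by geodesics}

For a vertex $q$ far from $e$, the first $N$ vertices of the geodesic from $e$ to $q$ form a set that is confined to a ball, is the same for neighboring $q$, and changes by only one point when the base point $e$ is moved to a neighbor. For $|q|<N$ the geodesic is too short, and the missing $N-|q|$ places must be filled by an equivariant rule that depends on $q$ alone. Filling them with copies of $q$ itself would destroy the overlap; we fill them with copies of $B_q$. To give both kinds of places the same weight, each vertex of the geodesic is taken $L$ times.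

Fix $N\ge3$ and let
\[
\Omega=\big(V\times[L]\big)\sqcup\big(\Gamma\times[L]\times\{0,\dots,N-1\}\big),
\]
with $\Gamma$ acting on $V$ and on $\Gamma$. For $o,q\in V$ and $0\le j\le d(o,q)$ let $[o,q]_j$ be the vertex on the geodesic from $o$ to $q$ at distance $j$ from $o$. Put
\[
Y^o_q=\bigcup_{0\le j<\min(d(o,q),N)}\{[o,q]_j\}\times[L]\ \ \sqcup\bigcup_{d(o,q)\le j<N}B_q\times\{j\},\qquad Y_q=Y_q^e .
\]
We call the two unions the \emph{path part} and the \emph{filling part} of $Y_q^o$.

\begin{lemma}\label{lem:Y}
For all $p,q\in V$ and $\gamma\in\Gamma$: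
\begin{enumerate}
\item[(a)] $|Y_q|=NL$ and $|\gamma Y_{\gamma^{-1}q}\,\triangle\,Y_q|\le2L|\gamma|$;
\item[(b)] $\big|\bigcap_{d(p,q)\le1}Y_q\big|\ge(N-2)(L-2)$;
\item[(c)] all $Y_q$ are contained in one finite set $\Omega_0\subset\Omega$, and $Y_{c_1}=Y_{c_2}$ if $|c_1|,|c_2|\ge N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $j\in\{0,\dots,N-1\}$ contributes $L$ points to $Y_q^o$, and these contributions are disjoint. Since $\gamma[o,\gamma^{-1}q]_j=[\gamma o,q]_j$ and $\gamma B_{\gamma^{-1}q}=B_q$, we have $\gamma Y^o_{\gamma^{-1}q}=Y^{\gamma o}_q$; in particular $\gamma Y_{\gamma^{-1}q}=Y^\gamma_q$. As $e$ and $\gamma$ are joined by a path of $|\gamma|$ edges, it suffices to show that $|Y^o_q\triangle Y^{o'}_q|=2L$ for adjacent $o,o'$. In a tree one of them lies on the geodesic from the other to $q$, so we may assume $d:=d(o,q)\ge1$ and $o'=[o,q]_1$. Write $q_j=[o,q]_j$. If $d\le N$, the path parts use the vertices $q_0,\dots,q_{d-1}$ and $q_1,\dots,q_{d-1}$, and the filling parts use the indices $d\le j<N$ and $d-1\le j<N$; the symmetric difference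 is $(\{q_0\}\times[L])\sqcup(B_q\times\{d-1\})$. If $d\ge N+1$, the path parts use $q_0,\dots,q_{N-1}$ and $q_1,\dots,q_N$ and the filling parts are empty; the symmetric difference is $\{q_0,q_N\}\times[L]$.

(b) Let $n=|p|$, $p_j=[e,p]_j$ and $k=\min(\max(n-1,0),N)$. Let $d(p,q)\le1$. Then $q$ is $p$, the predecessor $p_{n-1}$ of $p$, or a vertex whose predecessor is $p$. So $n-1\le|q|\le n+1$, and $[e,q]_j=p_j$ for $j\le\min(n,|q|)$. Since $k\le\min(|q|,N)$ and $k\le n$, the path part of $Y_q$ contains $\{p_j\}\times[L]$ for $j<k$. Since $|q|\le n+1$, the filling part contains $B_p^\circ\times\{j\}$ for $n+1\le j<N$. By Lemma~\ref{lem:B} the intersection has at least $(L-2)\big(k+\max(N-n-1,0)\big)$ points, and $k+\max(N-n-1,0)$ equals $N-1$, $N-2$, $N-1$, $N$ for $n=0$, $1\le n\le N-1$, $n=N$, $n>N$, respectively.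

(c) Path parts use only vertices at distance less than $N$ from $e$, and filling parts are empty unless $|q|<N$; balls in $\mathcal{T}$ are finite. If $|c_1|,|c_2|\ge N$, both filling parts are empty, and the geodesics from $e$ to $c_1$ and $c_2$ have the same first $N$ vertices because one of them extends the other.
\end{proof}

The loss $N/(N-2)$ in (b) disappears as $N\to\infty$. The loss $L/(L-2)$ comes from the filling part and stays; this is also where $L\ge3$ is used.

\subsection{Passing to $G$}

We thicken each point of $\Omega$ by a F\o lner set of $\mathbb{Z}^2$. To keep the equivariance under $\Gamma$, the F\o lner set has to be twisted by $\theta$ according to the position of the point.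

Every $\omega\in\Omega$ has a first entry $r(\omega)\in\Gamma$ (for $\omega=(q,k)$, the first entry of the vertex $q$), and $r(\gamma\omega)=\gamma r(\omega)$. In particular $\Gamma$ acts freely on $\Omega$. Let $Z=\mathbb{Z}^2\times\Omega$ with the action $(n,\gamma)(m,\omega)=(n+\theta(\gamma)m,\gamma\omega)$ of $G$. It is free: a fixed point forces $\gamma=e$ and then $n=0$. Let $\Phi=\{1,\dots,R\}^2\subset\mathbb{Z}^2$. For $m\in\mathbb{Z}^2$ at most $R\|m\|_1$ points of $\Phi$ are outside $m+\Phi$, so $|(m+\Phi)\triangle\Phi|\le2R\|m\|_1$. For finite $Y\subset\Omega$ put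
\[
\widehat Y=\{(m,\omega)\in Z:\ \omega\in Y,\ m\in\theta(r(\omega))\Phi\}.
\]
Then $|\widehat Y|=R^2|Y|$, the operation $Y\mapsto\widehat Y$ commutes with intersections and symmetric differences, and $\gamma\widehat Y=\widehat{\gamma Y}$ because $\theta(\gamma)\theta(r(\omega))=\theta(r(\gamma\omega))$. An element $n\in\mathbb{Z}^2$ fixes the entry $\omega$, so
\[
|n\widehat Y\,\triangle\,\widehat Y|=\sum_{\omega\in Y}\big|\big(\theta(r(\omega))^{-1}n+\Phi\big)\,\triangle\,\Phi\big|\le2R\sum_{\omega\in Y}\|\theta(r(\omega))^{-1}n\|_1 .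
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Given $N\ge3$, let $\kappa$ be such that $\|\theta(r(\omega))^{-1}n\|_1\le\kappa\|n\|_1$ for all $n\in\mathbb{Z}^2$ and all $\omega$ in the finite set $\Omega_0$, and choose $R\ge N\kappa$. Apply Lemma~\ref{lem:sets} to the sets $\widehat{Y_q}\subset\widehat{\Omega_0}$. By Lemma~\ref{lem:Y} its hypotheses hold with $M=NLR^2$ and $C=C_N$, where $C_N^2=\frac{L}{L-2}\cdot\frac{N}{N-2}$. For $g=(n,\gamma)=n\gamma$ we have $g\widehat{Y_{g^{-1}q}}=n\,\widehat{\gamma Y_{\gamma^{-1}q}}$, so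
\[
\big|g\widehat{Y_{g^{-1}q}}\,\triangle\,\widehat{Y_q}\big|\le\big|n\widehat{\gamma Y_{\gamma^{-1}q}}\,\triangle\,n\widehat{Y_q}\big|+\big|n\widehat{Y_q}\,\triangle\,\widehat{Y_q}\big|\le2L|\gamma|R^2+2R\cdot NL\cdot\kappa\|n\|_1 .
\]
Dividing by $M$ and using $\kappa/R\le1/N$, we obtain a finitely supported $u_N\in B(\Sigma_L)$ with
\[
\|u_N\|\le C_N,\qquad\|(u_N-\mathbf{1})\mathbf{1}_{(n,\gamma)}\|^2\le C_N^2\,\frac{2(|\gamma|+\|n\|_1)}{N}.
\]
The numbers $C_N$ decrease to $\sqrt{L/(L-2)}$, and Lemma~\ref{lem:basic}(d) shows that $(u_N)_{N\ge3}$ is a bounded approximate unit.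
\end{proof}

\begin{remark}\label{rem:yy}
It is instructive to try $T_{y,y}$ in place of $u_N=T_{x,y}$. For the commutative quotient system $(D,G)$ it works: there $\langle y,fy\rangle=f\langle y,y\rangle=f$ for $f\in D$, and the last step in the proof of Lemma~\ref{lem:sets} produces a bounded approximate unit of finitely supported positive definite multipliers. For $\Sigma_L$ it fails: at the edge $c=[e,s,1]$ we have $|B_{c_1}\cap B_{c_2}|=L-1$ and $|Y_{c_1}\cap Y_{c_2}|=(N-1)(L-1)$, so $T_{y,y}(e,\cdot)$ multiplies the off-diagonal entries over $c$ by $\frac{(N-1)(L-1)}{NL}<1-\frac1L$, whatever $N$ is. The next section shows that no other choice does better.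
\end{remark}

\section{No positive definite approximate unit for $\Sigma_L$}\label{sec:obstruction}

\subsection{Almost invariant measures on the torus}

The nonamenability of $\Gamma$ enters through the following elementary fact: there is no probability measure $\nu$ on $\mathbb{R}^2\setminus\{0\}$ that is invariant under $P_1$ and $P_2$. To see this, let
\[
W_1=\{(x,y)\ne0:|x|\le|y|\},\qquad W_2=\{(x,y)\ne0:|x|\ge|y|\}.
\]
For $(x,y)\in W_1$ and an integer $k\ne0$ we have $y\ne0$, $P_1^k(x,y)=(x+3ky,y)$ and $|x+3ky|\ge3|y|-|x|\ge2|y|>|y|$. So $P_1^kW_1\cap W_1=\emptyset$, and the sets $P_1^{-k}W_1$, $k=0,1,2$, are pairwise disjoint. Exchanging the two coordinates, the sets $P_2^{-k}W_2$, $k=0,1,2$, are pairwise disjoint. Invariance would give $\nu(W_1),\nu(W_2)\le\frac13$, whereas $W_1\cup W_2=\mathbb{R}^2\setminus\{0\}$.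

We need a quantitative version on $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$. Near $0$ the torus looks like the plane and the induced maps look like the linear ones, so the argument applies to the part of a measure near $0$. Let $\varpi\colon\mathbb{R}^2\to\mathbb{T}^2$ be the quotient map, $Q_0=(-\frac18,\frac18)^2$ and $Q=\varpi(Q_0)$. For $M\in SL_2(\mathbb{Z})$ let $\bar M$ be the induced map on $\mathbb{T}^2$.

\begin{lemma}\label{lem:torus}
Let $\mu$ be a finite positive Borel measure on $\mathbb{T}^2$ with $\mu(\{0\})=0$, and let $\tau\ge0$ satisfy $|\mu(\bar M^{-1}E)-\mu(E)|\le\tau$ for all Borel sets $E\subset\mathbb{T}^2$ and $M\in\{P_1,P_2\}$. Then $\mu(Q)\le6(\delta+\tau)$, where $\delta=\mu(\mathbb{T}^2\setminus Q)$.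
\end{lemma}

\begin{proof}
The map $\varpi$ restricts to a homeomorphism of $(-\frac12,\frac12)^2$ onto an open subset of $\mathbb{T}^2$. So $\nu(Y)=\mu(\varpi(Y\cap Q_0))$ is a Borel measure on $\mathbb{R}^2$ with total mass $\mu(Q)$ and $\nu(\{0\})=0$. We claim that
\begin{equation}\label{eq:nu}
\nu(M^{-1}Y)\ge\nu(Y)-(\delta+\tau)\qquad(M\in\{P_1,P_2\},\ Y\subset\mathbb{R}^2\text{ Borel}).
\end{equation}
Let $E=\varpi(Y\cap Q_0)$, and let $t\in Q_0$ satisfy $\bar M\varpi(t)\in E$, that is, $\varpi(Mt)=\varpi(t')$ for some $t'\in Y\cap Q_0$. The coordinates of $Mt$ have modulus less than $\frac18+\frac38=\frac12$, so $Mt=t'\in Y$ by injectivity. Hence $Q\cap\bar M^{-1}E\subset\varpi(M^{-1}Y\cap Q_0)$, and $\nu(M^{-1}Y)\ge\mu(\bar M^{-1}E)-\delta\ge\mu(E)-\tau-\delta$, which is \eqref{eq:nu}.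

By \eqref{eq:nu}, $\nu(P_i^{-k}W_i)\ge\nu(W_i)-k(\delta+\tau)$ for $k=0,1,2$. These three sets are disjoint, so $3\nu(W_i)-3(\delta+\tau)\le\mu(Q)$ for $i=1,2$. Since $\nu(\{0\})=0$, we have $\mu(Q)\le\nu(W_1)+\nu(W_2)$. Adding up, $3\mu(Q)\le2\mu(Q)+6(\delta+\tau)$.
\end{proof}

Two invariant measures show what has to be excluded in order to get a contradiction from the lemma. The point mass at $0$ violates the conclusion, so the hypothesis $\mu(\{0\})=0$ is needed. Haar measure satisfies the hypotheses with $\tau=0$, so one also has to know that $\delta$ is small.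

\subsection{Proof of Theorem~\ref{thm:main}(2)}

Let $n_1=(1,0)$ and $n_2=(0,1)$ in $\mathbb{Z}^2$, and put
\[
F=\{e,n_1,n_2,s_1,s_2\},\qquad\varepsilon=10^{-4}(L+1)^{-2}.
\]
Suppose that $u\in A(\Sigma_L)$ is positive definite, $u(g,a)=\langle\xi,\rho(a)v(g)\xi\rangle$ for an equivariant representation $(\rho,v)$ on $X$, and that $\|u(g,a)-a\|\le\varepsilon\|a\|$ for $g\in F$ and $a\in A$. We derive a contradiction. By Lemma~\ref{lem:basic}(d), the members of a bounded approximate unit eventually satisfy these five inequalities, so the last assertion of (2) follows as well.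

\medskip\noindent\emph{Step 1: $\xi$ is almost central and almost invariant.} This is the rigidity of Section~\ref{sec:M2} in an arbitrary module, and the only place where the two vectors must coincide. We have $\|\xi\|^2=\|u(e,1)\|\le1+\varepsilon\le2$. For $\|a\|\le1$,
\[
\langle\rho(a)\xi-\xi a,\rho(a)\xi-\xi a\rangle=u(e,a^*a)-u(e,a^*)a-a^*u(e,a)+a^*u(e,1)a .
\]
Replacing each $u(e,b)$ by $b$ changes each term by at most $\varepsilon$ and gives $0$. For $s\in\{s_1,s_2\}$,
\[
\langle v(s)\xi-\xi,v(s)\xi-\xi\rangle=\alpha_s(u(e,1))+u(e,1)-u(s,1)-u(s,1)^*,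
\]
and each of the four elements is within $\varepsilon$ of $1$. Therefore
\begin{equation}\label{eq:step1}
\|\rho(a)\xi-\xi a\|\le2\sqrt\varepsilon\,\|a\|\quad(a\in A),\qquad\|v(s)\xi-\xi\|\le2\sqrt\varepsilon\quad(s\in\{s_1,s_2\}).
\end{equation}

\medskip\noindent\emph{Step 2: a measure on $\mathbb{T}^2$ for each vertex.} Let $n\in\mathbb{Z}^2$. Since $\alpha_n=\mathrm{id}$, the identities \eqref{eq:equiv} give $\langle v(n)x,y\rangle=\langle v(n)x,v(n)v(n)^{-1}y\rangle=\langle x,v(n)^{-1}y\rangle$ and $v(n)\rho(a)=\rho(a)v(n)$. So $v(n)$ is a unitary in the C$^*$-algebra $\mathcal{L}_A(X)\cap\rho(A)'$. Let $\omega_n(t)=\exp(2\pi i\,n\cdot t)$ for $t\in\mathbb{T}^2$. Since $C(\mathbb{T}^2)=C^*(\mathbb{Z}^2)$ is the universal C$^*$-algebra of two commuting unitaries, there is a unital $*$-homomorphism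
\[
\pi\colon C(\mathbb{T}^2)\to\mathcal{L}_A(X)\cap\rho(A)',\qquad\pi(\omega_n)=v(n).
\]
Put $\Psi(f)=\langle\xi,\pi(f)\xi\rangle\in A$. Since $\Psi(|f|^2)=\langle\pi(f)\xi,\pi(f)\xi\rangle\ge0$, for each $q\in V$ the map $f\mapsto\chi_q(\Psi(f))$ is a positive functional on $C(\mathbb{T}^2)$. By the Riesz representation theorem it is integration against a finite positive Borel measure $\mu_q$; we write $\mu_q(f)=\chi_q(\Psi(f))$.

\medskip\noindent\emph{Step 3: the measures hardly change along an edge.} We show that $\Psi(f)$ is almost central and argue as in Remark~\ref{rem:center}. Let $a\in A$ and $f\in C(\mathbb{T}^2)$. Since $\pi(f)$ is $A$-linear and commutes with $\rho(a)$,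
\[
\Psi(f)a-a\Psi(f)=\big\langle\xi,\pi(f)(\xi a-\rho(a)\xi)\big\rangle+\big\langle\rho(a^*)\xi-\xi a^*,\pi(f)\xi\big\rangle ,
\]
and \eqref{eq:step1} gives $\|\Psi(f)a-a\Psi(f)\|\le4\sqrt{2\varepsilon}\,\|f\|\,\|a\|$. Let $a\in J$ be the matrix unit $E_{12}$ at $(c,m)$ and $0$ elsewhere. For $b\in M_2$ the $(1,2)$ entry of $bE_{12}-E_{12}b$ is $b_{11}-b_{22}$, so the diagonal entries of $\Psi(f)_{(c,m)}$ differ by at most $4\sqrt{2\varepsilon}\|f\|$. This bound does not depend on $m$, because the hypothesis on $u(e,\cdot)$ is uniform on the unit ball of $A$. Letting $m\to\infty$ in \eqref{eq:chars}, we get $|\mu_{c_1}(f)-\mu_{c_2}(f)|\le4\sqrt{2\varepsilon}\|f\|$. The edges $[e,s,1],\dots,[e,s,L]$ form a path from $e$ to $s$, so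
\begin{equation}\label{eq:step3}
|\mu_e(f)-\mu_s(f)|\le4L\sqrt{2\varepsilon}\,\|f\|\qquad(s\in\{s_1,s_2\}).
\end{equation}

\medskip\noindent\emph{Step 4: $\mu_e$ is almost invariant.} Let $s\in\{s_1,s_2\}$ and $M=\theta(s)^T$. From $sns^{-1}=\theta(s)n$ we get $v(s)v(n)v(s)^{-1}=v(\theta(s)n)$, and $\omega_{\theta(s)n}=\omega_n\circ\bar M$ because $\theta(s)n\cdot t=n\cdot Mt$. So
\[
v(s)\pi(f)v(s)^{-1}=\pi(f\circ\bar M)
\]
for $f=\omega_n$. Both sides are linear in $f$, and they are continuous in $f$ for the operator norm on $X$ because $v(s)$ is a linear isometry of $X$ onto itself. The $\omega_n$ span a dense subspace, so the identity holds for all $f\in C(\mathbb{T}^2)$. Hence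
\[
\alpha_s(\Psi(f))=\langle v(s)\xi,v(s)\pi(f)\xi\rangle=\langle v(s)\xi,\pi(f\circ\bar M)v(s)\xi\rangle .
\]
Replacing $v(s)\xi$ by $\xi$ in both places changes the right side by at most $2\cdot2\sqrt\varepsilon\,\|\xi\|\,\|f\|\le4\sqrt{2\varepsilon}\|f\|$ and turns it into $\Psi(f\circ\bar M)$. Applying $\chi_s$ and using $\chi_s\circ\alpha_s=\chi_e$, we find $|\mu_e(f)-\mu_s(f\circ\bar M)|\le4\sqrt{2\varepsilon}\|f\|$. Combine this with \eqref{eq:step3} for $f\circ\bar M$ and note that $\theta(s_1)^T=P_2$, $\theta(s_2)^T=P_1$. The measure $\mu=\mu_e$ satisfies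
\[
|\mu(f)-\mu(f\circ\bar M)|\le\tau\|f\|,\qquad\tau=4(L+1)\sqrt{2\varepsilon},\qquad M\in\{P_1,P_2\}.
\]
The norm of a functional on $C(\mathbb{T}^2)$ is the total variation of its measure, so $\mu-\bar M_*\mu$ has total variation at most $\tau$, and $|\mu(E)-\mu(\bar M^{-1}E)|\le\tau$ for every Borel set $E$.

\medskip\noindent\emph{Step 5: $\mu$ has no atom at $0$.} We have $\mu(\omega_n)=\chi_e(\langle\xi,v(n)\xi\rangle)=\chi_e(u(n,1))$, which tends to $0$ as $n\to\infty$ in $\mathbb{Z}^2$ by Lemma~\ref{lem:basic}(a). This is the only use of $u\in A(\Sigma_L)$. For real $\vartheta$ the average $(2R+1)^{-1}\sum_{|k|\le R}\exp(2\pi ik\vartheta)$ has modulus at most $1$, equals $1$ for $\vartheta\in\mathbb{Z}$, and is at most $(2R+1)^{-1}|\sin\pi\vartheta|^{-1}$ in modulus otherwise. Taking the product over the two coordinates, the functions $(2R+1)^{-2}\sum_{\|n\|_\infty\le R}\omega_n$ are bounded by $1$ and converge pointwise to the indicator function of $\{0\}$. By dominated convergence,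
\[
\mu(\{0\})=\lim_{R\to\infty}(2R+1)^{-2}\sum_{\|n\|_\infty\le R}\mu(\omega_n)=0 ,
\]
since the averages of a function in $c_0(\mathbb{Z}^2)$ over growing squares tend to $0$.

\medskip\noindent\emph{Step 6: $\mu$ is concentrated near $0$.} The hypotheses at $e,n_1,n_2$ give $|\mu(1)-1|\le\varepsilon$ and $|\mu(\omega_{n_j})-1|\le\varepsilon$, so $\int(1-\cos2\pi t_j)\,d\mu=\mu(1)-\operatorname{Re}\mu(\omega_{n_j})\le2\varepsilon$ for $j=1,2$. For $\frac18\le|t_j|\le\frac12$ the integrand is at least $1-\cos\frac\pi4>\frac14$, so the set of such points has measure at most $8\varepsilon$. Hence $\delta=\mu(\mathbb{T}^2\setminus Q)\le16\varepsilon$ and $\mu(Q)\ge1-\varepsilon-\delta$.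

\medskip\noindent\emph{Conclusion.} By Steps 4 and 5, Lemma~\ref{lem:torus} applies, and $1-\varepsilon-\delta\le6(\delta+\tau)$. Thus
\[
1\le\varepsilon+7\delta+6\tau\le113\,\varepsilon+24\sqrt2\,(L+1)\sqrt\varepsilon .
\]
For $\varepsilon=10^{-4}(L+1)^{-2}$ and $L\ge3$ the first term is less than $0.001$ and the second is $0.24\sqrt2<0.34$. This contradiction proves Theorem~\ref{thm:main}(2), and with it Theorem~\ref{thm:main}. \hfill$\square$

\begin{remark}
The hypothesis $u\in A(\Sigma_L)$ cannot be dropped: $u=\mathbf{1}$ is positive definite and satisfies $u(g,a)=a$. In the trivial representation $v(n)=\mathrm{id}$, so $\pi(f)=f(0)$ and every $\mu_q$ is the point mass at $0$.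
\end{remark}

\section{Approximate units with bound close to $1$}\label{sec:one}

Let $\Sigma$ be an arbitrary system. The implication (i)$\Rightarrow$(ii) of Theorem~\ref{thm:one} starts from the observation made in Section~\ref{sec:intro}: a member $T_{x,y}$ of an approximate unit with bound close to $1$ is close to $T_{y,y}$. The difficulty is that $T_{y,y}$ is only \emph{close} to $A(\Sigma)$ and need not belong to it. The remedy is an infinite product. The distance to the ideal $A(\Sigma)$ is submultiplicative, so a convergent product of factors at distance less than $\frac12$ lies in $A(\Sigma)$. We need to know that positive definiteness survives products and limits.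

We use three textbook facts about Hilbert modules. First, for $x_1,\dots,x_k\in X$ the Gram matrix $[\langle x_i,x_j\rangle]$ is positive in $M_k(A)$. Second, if a right $A$-module carries a form with all properties of an inner product except definiteness, then the vectors $\zeta$ with $\langle\zeta,\zeta\rangle=0$ form a submodule, and the completion of the quotient is a Hilbert module. Third, for Hilbert $A$-modules $X,Y$ and a $*$-homomorphism $\rho\colon A\to\mathcal{L}_A(X)$, the form
\[
\langle y_1\otimes x_1,y_2\otimes x_2\rangle=\langle x_1,\rho(\langle y_1,y_2\rangle)x_2\rangle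
\]
on the algebraic tensor product $Y\odot X$ over $\mathbb{C}$, with $A$ acting on the right on $X$, is of this kind. The resulting module is the interior tensor product $Y\otimes_\rho X$, and $t\mapsto t\otimes1$ is a unital $*$-homomorphism $\mathcal{L}_A(Y)\to\mathcal{L}_A(Y\otimes_\rho X)$.

\begin{lemma}\label{lem:product}
The product of two positive definite multipliers is positive definite.
\end{lemma}

\begin{proof}
Let $S=T_{\rho,v,x,x}$ on $X$ and $T=T_{\sigma,w,y,y}$ on $Y$. Let $W(g)=w(g)\otimes v(g)$ on $Y\odot X$. Using $\rho(\alpha_g(b))v(g)=v(g)\rho(b)$ with $b=\langle y_1,y_2\rangle$,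
\[
\langle W(g)(y_1\otimes x_1),W(g)(y_2\otimes x_2)\rangle=\langle v(g)x_1,\rho(\alpha_g(b))v(g)x_2\rangle=\alpha_g(\langle y_1\otimes x_1,y_2\otimes x_2\rangle).
\]
So $W(g)$ preserves null vectors and extends to an isometry of $Y\otimes_\rho X$ with inverse $W(g^{-1})$. On elementary tensors, $W(g)W(h)=W(gh)$; $W(g)(\zeta b)=(W(g)\zeta)\alpha_g(b)$ by the first identity in \eqref{eq:equiv} for $v$; and $W(g)(\sigma(a)\otimes1)=(\sigma(\alpha_g(a))\otimes1)W(g)$ by the third identity for $w$. These relations extend by linearity and continuity. Thus $(\sigma\otimes1,W)$ is an equivariant representation, and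
\[
\langle y\otimes x,(\sigma(a)\otimes1)W(g)(y\otimes x)\rangle=\langle x,\rho(\langle y,\sigma(a)w(g)y\rangle)v(g)x\rangle=S(g,T(g,a)).\qedhere
\]
\end{proof}

For limits we need a description of positive definiteness that does not mention a representation. For $A=\mathbb{C}$ and $a_i=1$, the condition below is the familiar positivity of the matrices $[\varphi(g_i^{-1}g_j)]$.

\begin{lemma}\label{lem:limit}
A multiplier $U$ is positive definite if and only if
\begin{equation}\label{eq:pd}
\Big[\alpha_{g_i}\big(U(g_i^{-1}g_j,\alpha_{g_i}^{-1}(a_i^*a_j))\big)\Big]_{i,j=1}^k\ge0\quad\text{in }M_k(A)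
\end{equation}
for all $k\ge1$, $g_1,\dots,g_k\in G$ and $a_1,\dots,a_k\in A$. Consequently, if positive definite multipliers $U_n$ satisfy $\|U_n(g,a)-U(g,a)\|\to0$ for all $g$ and $a$, then $U$ is positive definite.
\end{lemma}

\begin{proof}
Let $U=T_{\rho,v,x,x}$. By \eqref{eq:equiv},
\[
\langle\rho(a_i)v(g_i)x,\rho(a_j)v(g_j)x\rangle=\big\langle v(g_i)x,v(g_i)\rho(\alpha_{g_i}^{-1}(a_i^*a_j))v(g_i^{-1}g_j)x\big\rangle ,
\]
which is the $(i,j)$ entry of \eqref{eq:pd}. So the matrix is a Gram matrix.

Conversely, assume \eqref{eq:pd}. Let $C_c(G)$ be the space of finitely supported functions on $G$. On $X_0=C_c(G)\odot A\odot A$, with $A$ acting on the right on the last factor, define a sesquilinear form by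
\[
\langle\delta_g\otimes a\otimes b,\delta_h\otimes c\otimes d\rangle=b^*\,\alpha_g\big(U(g^{-1}h,\alpha_g^{-1}(a^*c))\big)\,d ;
\]
the tensor $\delta_g\otimes a\otimes b$ models the vector $(\rho(a)v(g)x)b$. For $\zeta=\sum_i\delta_{g_i}\otimes a_i\otimes b_i$ we have $\langle\zeta,\zeta\rangle=\sum_{i,j}b_i^*m_{ij}b_j\ge0$, where $[m_{ij}]$ is the matrix \eqref{eq:pd}. As $\langle\zeta,\zeta\rangle$ is always self-adjoint, polarization gives $\langle\zeta,\zeta'\rangle^*=\langle\zeta',\zeta\rangle$, and $\langle\zeta,\zeta'b\rangle=\langle\zeta,\zeta'\rangle b$ holds by definition. Put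
\[
\rho(a')(\delta_g\otimes a\otimes b)=\delta_g\otimes a'a\otimes b,\qquad v(k)(\delta_g\otimes a\otimes b)=\delta_{kg}\otimes\alpha_k(a)\otimes\alpha_k(b).
\]
Then $\rho$ is a unital homomorphism, and $\langle\rho(a')\zeta,\zeta'\rangle=\langle\zeta,\rho(a'^*)\zeta'\rangle$ because $(a'a)^*c=a^*(a'^*c)$. Writing $\|a'\|^2-a'^*a'=t^*t$ with $t\in A$, we get
\[
\|a'\|^2\langle\zeta,\zeta\rangle-\langle\rho(a')\zeta,\rho(a')\zeta\rangle=\langle\rho(t)\zeta,\rho(t)\zeta\rangle\ge0 ,
\]
so $\rho(a')$ is bounded and preserves null vectors. Since $(kg)^{-1}(kh)=g^{-1}h$ and $\alpha_{kg}^{-1}\alpha_k=\alpha_g^{-1}$, we have $\langle v(k)\zeta,v(k)\zeta'\rangle=\alpha_k(\langle\zeta,\zeta'\rangle)$. The relations $v(k)v(l)=v(kl)$, $v(k)(\zeta b')=(v(k)\zeta)\alpha_k(b')$ and $v(k)\rho(a')=\rho(\alpha_k(a'))v(k)$ hold because $\alpha$ is an action by multiplicative maps. Dividing by null vectors and completing gives an equivariant representation. For $x=\delta_e\otimes1\otimes1$ we have $\rho(a)v(g)x=\delta_g\otimes a\otimes1$, so $\langle x,\rho(a)v(g)x\rangle=U(g,a)$.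

The last statement holds because a pointwise limit of multipliers is a multiplier and the positive cone of $M_k(A)$ is closed.
\end{proof}

\begin{lemma}\label{lem:stepA}
Assume condition {\rm(i)} of Theorem~\ref{thm:one}. For every finite set $\mathcal{F}\subset A(\Sigma)$ and $\eta>0$ there is a positive definite $p\in B(\Sigma)$ with $\|p\|\le1$, $\operatorname{dist}(p,A(\Sigma))<\frac12$ and $\|Tp-T\|\le\eta$ for $T\in\mathcal{F}$.
\end{lemma}

\begin{proof}
Let $0<\varepsilon\le\frac12$. By (i) with $C=1+\varepsilon/2$ and Lemma~\ref{lem:basic}(d) there is $u\in A(\Sigma)$ with $\|u\|<1+\varepsilon$, $\|u(e,1)-1\|\le\varepsilon$ and $\|Tu-T\|\le\varepsilon$ for $T\in\mathcal{F}$. Write $u=T_{\rho,v,x,y}$ with $\|x\|\,\|y\|<1+\varepsilon$. Both vectors are nonzero because $\langle x,y\rangle=u(e,1)\ne0$, so after replacing $(x,y)$ by $(tx,t^{-1}y)$ with a suitable $t>0$ we have $\|x\|^2=\|y\|^2\le1+\varepsilon$. Since $u(e,1)+u(e,1)^*\ge2(1-\varepsilon)$,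
\[
\langle x-y,x-y\rangle=\langle x,x\rangle+\langle y,y\rangle-\langle x,y\rangle-\langle x,y\rangle^*\le2(1+\varepsilon)-2(1-\varepsilon)=4\varepsilon .
\]
Here the bound on $\|u\|$ is essential: with $C$ in place of $1+\varepsilon$ the right side would not be small. We get $\|T_{y,y}-u\|=\|T_{y-x,y}\|\le2\sqrt\varepsilon\,\|y\|\le4\sqrt\varepsilon$. Let $p=(1+\varepsilon)^{-1}T_{y,y}=T_{y',y'}$ with $y'=(1+\varepsilon)^{-1/2}y$. Then $p$ is positive definite, $\|p\|\le1$ and $\|p-T_{y,y}\|=\varepsilon\|p\|\le\varepsilon$. Hence $\|p-u\|\le4\sqrt\varepsilon+\varepsilon$ and $\|Tp-T\|\le(4\sqrt\varepsilon+\varepsilon)\|T\|+\varepsilon$ for $T\in\mathcal{F}$. Take $\varepsilon$ small enough.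
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
(ii)$\Rightarrow$(i). Let $u_i=T_{\rho_i,v_i,\xi_i,\xi_i}$ be a bounded approximate unit. Then $\|u_i\|\le\|\xi_i\|^2=\|u_i(e,1)\|\to1$ by Lemma~\ref{lem:basic}(d). So for every $C>1$ a tail of the net is bounded by $C$.

(i)$\Rightarrow$(ii), with a contractive unit. Fix a finite set $K\subset G$ and $\eta>0$. We construct a positive definite $U\in A(\Sigma)$ with $\|U\|\le1$ and $\|(U-\mathbf{1})\mathbf{1}_g\|\le\eta$ for $g\in K$. By Lemma~\ref{lem:basic}(d), the net of these $U$, indexed by the pairs $(K,\eta)$ with $K$ increasing and $\eta$ decreasing, is then the required unit.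

To make the product of the factors from Lemma~\ref{lem:stepA} converge, each new factor is chosen to act almost trivially on the part of the previous product that lies in $A(\Sigma)$; the remaining part is already small. Precisely, we construct positive definite $U_n$ with $\|U_n\|\le1$ and decompositions $U_n=T_n+R_n$ with $T_n\in A(\Sigma)$ and $\|R_n\|\le2^{-n}$. Start with $U_0=R_0=\mathbf{1}$ and $T_0=0$. Given $U_n$, apply Lemma~\ref{lem:stepA} to $\mathcal{F}=\{T_n\}\cup\{\mathbf{1}_g:g\in K\}$ to get a positive definite $p$ with $\|p\|\le1$,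
\[
\|T_n(p-\mathbf{1})\|\le2^{-n},\qquad\|(p-\mathbf{1})\mathbf{1}_g\|=\|\mathbf{1}_gp-\mathbf{1}_g\|\le2^{-n-1}\eta\quad(g\in K),
\]
and $p=T'+R'$ with $T'\in A(\Sigma)$, $\|R'\|\le\frac12$. Put $U_{n+1}=U_np$ and $R_{n+1}=R_nR'$. Then $U_{n+1}$ is positive definite by Lemma~\ref{lem:product}, $\|U_{n+1}\|\le1$, $\|R_{n+1}\|\le2^{-n-1}$, and $T_{n+1}=U_{n+1}-R_{n+1}=T_np+R_nT'$ is in $A(\Sigma)$ by Lemma~\ref{lem:basic}(c). Moreover,
\[
\|U_{n+1}-U_n\|\le\|T_n(p-\mathbf{1})\|+\|R_n\|\,\|p-\mathbf{1}\|\le3\cdot2^{-n},
\]
and for $g\in K$,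
\[
\|(U_{n+1}-U_n)\mathbf{1}_g\|=\|U_n(p-\mathbf{1})\mathbf{1}_g\|\le2^{-n-1}\eta .
\]
So $U_n$ converges in the Banach algebra $B(\Sigma)$ to some $U$ with $\|U\|\le1$. Since $R_n\to0$, we have $U=\lim T_n\in A(\Sigma)$. By Lemma~\ref{lem:basic}(a) the convergence is also pointwise, so $U$ is positive definite by Lemma~\ref{lem:limit}. Finally, $\|(U-\mathbf{1})\mathbf{1}_g\|\le\sum_{n\ge0}2^{-n-1}\eta=\eta$ for $g\in K$.

If (ii) holds, then (i) holds, and the unit just constructed is positive definite and contractive.
\end{proof}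

The factors $p$ in this proof are not known to lie in $A(\Sigma)$, and only the limit $U$ does. The argument therefore gives no control on the support of $U$.

\begin{proof}[Proof of Corollary~\ref{cor:beta}]
For a bounded approximate unit $(u_i)$, parts (a) and (d) of Lemma~\ref{lem:basic} give $\|u_i\|\ge\|u_i(e,1)\|\to1$, so $\beta(\Sigma)\ge1$. The equality $\beta(\Sigma)=1$ is condition (i) of Theorem~\ref{thm:one}, which is equivalent to (ii). By Theorem~\ref{thm:main}(2), condition (ii) fails for $\Sigma_L$, so $\beta(\Sigma_L)>1$. Tails of the unit in Theorem~\ref{thm:main}(1) show that $\beta(\Sigma_L)\le\sqrt{L/(L-2)}$, and this bound tends to $1$ as $L\to\infty$. Given $C>1$, choose $L$ with $\sqrt{L/(L-2)}<C$; then $A(\Sigma_L)$ has a bounded approximate unit bounded by $C$ and no positive definite one.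
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}
E.~B\'edos and R.~Conti, \emph{The Fourier--Stieltjes algebra of a C$^*$-dynamical system}.

\bibitem{Rav}
Alexander G.~Ravnanger, \emph{On Fourier and Fourier-Stieltjes Algebras of C$^\ast$-Dynamical Systems}, arXiv:2410.12420 (2024).

\end{thebibliography}
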